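\title{Polyhedra that flex with constant edge lengths and dihedral angles}

\begin{abstract}
We ask whether a polyhedron with convex faces and no flat edges, possibly nonconvex and self-intersecting, is locally rigid with respect to its edge lengths and dihedral angles. The answer is no. In each of Euclidean, hyperbolic and spherical $3$-space we construct a flexible example with $20$ vertices, $48$ edges and $30$ strictly convex faces: a cuboctahedron is flattened into a plane so that its six squares become flexing rhombi, and its eight triangles are capped by rigid tetrahedra. Conversely, every flexible polyhedron of this kind has at least $12$ vertices at which two faces are coplanar, and at least $6$ faces change shape along a flex. The example attains both bounds, and with exactly $12$ such vertices the pattern of changing angles is forced to be the one of the example.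
\end{abstract}

\section{The question and the results}\label{sec:intro}

Every edge of a polyhedron carries two numbers, its length and the dihedral angle between its two faces. This paper is about the extent to which these numbers pin the polyhedron down when the faces are convex but the polyhedron as a whole is allowed to be nonconvex and to intersect itself.

\subsection{Polyhedra and their dihedral angles}\label{sub:defs}

We work in one of the spaces $\mathbb E^3$, $\mathbb H^3$, $\mathbb S^3$, with a fixed orientation. \emph{Lines} and \emph{planes} are complete geodesics and totally geodesic surfaces (great circles and great spheres in $\mathbb S^3$). A \emph{polygon} is a compact region of a plane bounded by a simple closed chain of geodesic segments of positive length; in particular its vertices are distinct. It is \emph{convex} if the region is convex. Its interior angles then lie in $(0,\pi]$; the value $\pi$ is allowed, so three vertices of a convex polygon may be collinear. It is \emph{strictly convex} if all angles are less than $\pi$. In $\mathbb S^3$ a convex polygon is required to lie in an open hemisphere, which excludes bigons and antipodal vertices.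

A \emph{combinatorial polyhedron} is a cell decomposition of the $2$-sphere whose $1$-skeleton is a polyhedral graph; equivalently, it is the boundary complex of a convex polytope in $\mathbb R^3$. We shall use one property of such complexes, which holds because two faces of a convex polytope intersect in a common face of both:
\begin{itemize}
\item[(F)] two distinct faces have in common nothing, a single vertex, or a single edge with its two endpoints.
\end{itemize}
A \emph{polyhedron} is a realization of a combinatorial polyhedron: each vertex is a point, each edge a geodesic segment, and each face a polygon bounded by its edges. No condition relates different faces beyond these incidences, so they may cross or overlap. When the faces are convex, the positions of the vertices determine everything, and a family of polyhedra is \emph{continuous} if these positions are. Two realizations of the same combinatorial polyhedron are \emph{congruent}, written $\cong$, if an isometry of the space carries each vertex of one to the corresponding vertex of the other.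

Fix an orientation of the sphere that carries the combinatorial polyhedron. It gives the boundary of each face $f$ a direction, and the two faces at an edge run along it in opposite directions. Let $n_f$ be the unit normal of $f$ from whose tip the boundary runs counterclockwise. At a point of a side of $f$ let $e$ be the unit tangent in the direction of the boundary and $\nu_f$ the unit vector tangent to $f$, orthogonal to $e$ and pointing into $f$; then $(e,\nu_f,n_f)$ is a positively oriented orthonormal frame. If $g$ is the other face at this edge, the \emph{dihedral angle} $\delta\in[0,2\pi)$ is defined by
\begin{equation}\label{eq:dihedral}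
\nu_g=\cos\delta\;\nu_f-\sin\delta\;n_f .
\end{equation}
It is the angle through which one turns from $f$ to $g$ on the side opposite to $n_f$; for a convex polyhedron with outward normals it is the usual angle in $(0,\pi)$. It does not depend on the point of the edge, because translation along the line of the edge preserves every plane through that line. It is symmetric in $f$ and $g$: from $n_g=-e\times\nu_g=-\sin\delta\,\nu_f-\cos\delta\,n_f$ one gets $\nu_f=\cos\delta\,\nu_g-\sin\delta\,n_g$. In a strictly convex face, $\nu_f$ at an endpoint of a side is the normalized component, orthogonal to $e$, of the direction of the neighboring side. Hence: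
\begin{itemize}
\item[(C)] along a continuous family with strictly convex faces, parametrized by an interval, each dihedral angle is continuous as a map to $\mathbb R/2\pi\mathbb Z$; if it takes only finitely many values, it is constant.
\end{itemize}

An edge is \emph{flat} if its dihedral angle is $0$ or $\pi$, that is, if its two faces are coplanar. A vertex is \emph{partially-flat} if some two faces at it are coplanar. The endpoints of a flat edge are partially-flat, but two coplanar faces may also meet in a vertex only, so a vertex can be partially-flat although no edge at it is flat.

\begin{definition}\label{def:flex}
A polyhedron $P$ with convex faces is \emph{flexible} if there is a continuous family $P_t$, $t\in[0,\varepsilon)$, of polyhedra with convex faces and of the combinatorial type of $P$, such that $P_0=P$, all edge lengths and dihedral angles of $P_t$ equal those of $P$, and $P_t\not\cong P$ for some $t>0$. Otherwise $P$ is \emph{locally rigid} (with respect to its dihedral angles and edge lengths).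
\end{definition}

A \emph{corner} is a pair $(v,f)$ of a face $f$ and a vertex $v$ of $f$, and its \emph{face angle} is the interior angle of $f$ at $v$. Once lengths and dihedral angles are fixed, the face angles are the only remaining unknowns.

\begin{lemma}\label{lem:rebuild}
Let $P,P'$ be realizations with convex faces of one combinatorial polyhedron, with equal edge lengths and dihedral angles. Then $P\cong P'$ if and only if all face angles are equal, and in that case the congruence can be chosen orientation-preserving.
\end{lemma}

\begin{proof}
Congruences preserve face angles. Conversely, attach to each corner $(v,f)$ the frame $(e,\nu_f,n_f)$ at $v$ of the side of $f$ that leaves $v$. Move $P'$ by an orientation-preserving isometry so that one such frame agrees with that of $P$. The frame at $(v,f)$, the length of the side and the face angle $\alpha$ at its other endpoint determine the frame at the next corner of $f$: go along $e$ for the given length and turn about $n_f$ by $\pi-\alpha$. So all frames of $f$ agree. By \eqref{eq:dihedral} the frames of a neighboring face agree along the common edge, hence everywhere. Any two faces are joined by a chain of neighbors, so all vertices agree.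
\end{proof}

In a convex face the interior angle is the unoriented angle between the directions of two sides, so it varies continuously along a continuous family. By Lemma~\ref{lem:rebuild} the set of $t$ with $P_t\cong P$ in Definition~\ref{def:flex} is therefore closed. If $P_{t_1}\not\cong P$ and $t_0$ is the largest $t<t_1$ with $P_t\cong P$, the family $s\mapsto P_{t_0+s}$, moved by a congruence, starts at $P$ and is not congruent to $P$ for small $s>0$. So a flexible polyhedron has a family with $P_t\not\cong P$ for arbitrarily small $t>0$; we call such a family a \emph{flex}. A face \emph{changes shape} from $P$ to $P_t$ if one of its angles changes.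

\subsection{The question}\label{sub:question}

Consider the conditions (i) every face is convex, (ii) no vertex is partially-flat, (iii) no three vertices are collinear. It is known that a polyhedron satisfying (i)--(iii) is determined up to congruence by its dihedral angles and edge lengths. It is also known that uniqueness fails for certain examples with convex faces, partially-flat vertices and no flat edges, but these examples are not flexible. The following question comes from Cho and Kim \cite{CK}.

\medskip
\noindent\textbf{Question.} \emph{Is every polyhedron with convex faces and no flat edges locally rigid with respect to its dihedral angles and edge lengths?}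
\medskip

A count suggests that it is. Let $c_0,c_1,c_2$ be the numbers of vertices, edges and faces. The unknowns are the $2c_1$ face angles. Each face must close up, and the faces around each vertex must close up; as we recall in Section~\ref{sec:closing}, each of these conditions is an equation in a three-dimensional group. By Euler's formula this makes $3(c_0+c_2)=3c_1+6$ scalar equations for $2c_1$ unknowns. The simplest cases agree with the count: if all faces are triangles, the edge lengths alone fix the face angles, and Lemma~\ref{lem:rebuild} gives rigidity. A flex needs many of the equations to degenerate at once, and the next example shows that flat edges make this easy.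

\begin{example}[The flat cube]\label{ex:cube}
Let $a,b,c\in\mathbb C=\mathbb E^2\subset\mathbb E^3$ be pairwise nonparallel and realize the cube by the points $\eta_1a+\eta_2b+\eta_3c$, $\eta_i\in\{0,1\}$. All faces are parallelograms. Replace $a$ by $e^{it}a$. Edge lengths do not change; dihedral angles lie in $\{0,\pi\}$, so they are constant for small $t$ by (C); and the angle between $a$ and $b$ changes. This polyhedron is flexible, and all its edges are flat.
\end{example}

The question is thus whether coplanar faces that meet only in vertices can still produce a flex.

\subsection{Results}\label{sub:results}

They can, in each of the three geometries.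

\begin{theorem}\label{thm:example}
In each of $\mathbb E^3,\mathbb H^3,\mathbb S^3$ there is a flexible polyhedron with strictly convex faces and no flat edges. It has $20$ pairwise distinct vertices, $48$ edges and $30$ faces ($6$ rhombi and $24$ triangles). Exactly $12$ of its vertices are partially-flat.
\end{theorem}

The number $12$ cannot be lowered.

\begin{theorem}\label{thm:converse}
Let $P$ be a flexible polyhedron with convex faces and no flat edges, and let $P_t$ be a flex of $P$.
\begin{enumerate}
\item[(a)] $P$ has at least $12$ partially-flat vertices. More precisely, for every sufficiently small $t$ with $P_t\not\cong P$ there are at least $12$ vertices at which exactly two face angles differ between $P$ and $P_t$, and the two faces concerned are coplanar in $P$. Moreover, at least $6$ faces change shape.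
\item[(b)] Both bounds are attained by the polyhedra of Theorem~\ref{thm:example}.
\item[(c)] If $P$ has exactly $12$ partially-flat vertices then, for all such $t$, exactly six faces change shape. They all lie in one plane of $P$, and each has exactly four changing angles. If two of them are joined whenever they share a vertex at which both their angles change, the resulting graph is the octahedron graph.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:rigid}
A polyhedron with convex faces, no flat edges and at most $11$ partially-flat vertices is locally rigid. In particular, a polyhedron with convex faces and no partially-flat vertex is locally rigid, so condition \textup{(iii)} is not needed for local rigidity.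
\end{corollary}

\begin{proof}
The first statement is the contrapositive of Theorem~\ref{thm:converse}(a). For the second, a polyhedron without partially-flat vertices has no flat edges.
\end{proof}

If congruences are also allowed to relabel the vertices, fewer pairs are non-congruent. Theorem~\ref{thm:converse} then applies all the more, and the proof of Theorem~\ref{thm:example} gives non-congruence in this sense too.

\section{Capping a flat cuboctahedron}\label{sec:cap}

A flat edge disappears if one of its two faces is replaced by a pyramid over it, and this costs nothing when that face moves rigidly: the pyramid moves along. In the flat cube this does not help, because faces that change shape are adjacent to each other. We want a flat flexible polyhedron in which every edge has a rigid face on one side. The cuboctahedron is the natural candidate, since each of its edges lies on one square and one triangle, and triangles are rigid.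

Take the cuboctahedron with vertices $(\pm1,\pm1,0)$, $(0,\pm1,\pm1)$, $(\pm1,0,\pm1)$. Its squares lie in the planes $x=\pm1$, $y=\pm1$, $z=\pm1$, and we call them $X_\pm,Y_\pm,Z_\pm$. Its triangles are indexed by signs $\varepsilon_i=\pm1$: the triangle $\Delta_{\varepsilon_1\varepsilon_2\varepsilon_3}$ has vertices $(\varepsilon_1,\varepsilon_2,0)$, $(0,\varepsilon_2,\varepsilon_3)$, $(\varepsilon_1,0,\varepsilon_3)$. Each vertex lies on two squares and two triangles. Erecting a low pyramid over each triangle gives a convex polytope with $12+8=20$ vertices, $24+24=48$ edges and $6+24=30$ faces, the \emph{capped cuboctahedron}.

\begin{lemma}[Capping]\label{lem:cap}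
Let $Q_\theta$, with $\theta$ in an interval $J$, be a continuous family of realizations of the cuboctahedron in a plane $\Pi$, with strictly convex faces and constant edge lengths. For each triangle $\Delta$ let $D_\Delta(\theta)\notin\Pi$ be a point that depends continuously on $\theta$ and has constant distances from the vertices of $\Delta$; in $\mathbb S^3$ assume that $\Delta$ and $D_\Delta$ lie in an open hemisphere. Let $P_\theta$ be the realization of the capped cuboctahedron with apexes $D_\Delta(\theta)$. Then $P_\theta$ has strictly convex faces, constant edge lengths, constant dihedral angles and no flat edges, and its partially-flat vertices are exactly the $12$ vertices of $Q_\theta$.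
\end{lemma}

\begin{proof}
The tetrahedron spanned by $\Delta$ and $D_\Delta$ is nondegenerate and has constant edge lengths. Four points are determined up to isometry by their pairwise distances, so at each edge of the tetrahedron the unoriented angle $\beta\in(0,\pi)$ between the inward vectors $\nu$ of its two faces is constant. The new faces of $P_\theta$ are nondegenerate triangles with constant sides. By \eqref{eq:dihedral}, the dihedral angle $\delta$ of $P_\theta$ at an edge with faces $f,g$ satisfies $\cos\delta=\langle\nu_f,\nu_g\rangle$.

At an edge through an apex, $f$ and $g$ are faces of one tetrahedron, so $\cos\delta=\cos\beta$. At an edge of $Q_\theta$, let $f$ be the quadrilateral, $g$ the new triangle and $\Delta$ the base of the tetrahedron containing $g$. Both $\nu_f$ and $\nu_\Delta$ are unit vectors tangent to $\Pi$ and orthogonal to the edge, so $\nu_f=\pm\nu_\Delta$ and $\cos\delta=\pm\cos\beta$. In both cases $\delta$ lies in the finite set $\{\pm\beta,\pi\pm\beta\}\subset\mathbb R/2\pi\mathbb Z$, which contains neither $0$ nor $\pi$. By (C), $\delta$ is constant, and the edge is not flat.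

Each vertex of $Q_\theta$ lies on two quadrilaterals, both in $\Pi$. The three faces at an apex are faces of a nondegenerate tetrahedron, so no two of them are coplanar.
\end{proof}

It remains to flex a flat cuboctahedron. In the Euclidean plane the mechanism can be seen without computation.

\begin{example}[Counter-rotating triangles]\label{ex:counter}
Give $\Delta_{\varepsilon_1\varepsilon_2\varepsilon_3}$ the sign $\sigma=\varepsilon_1\varepsilon_2\varepsilon_3$, and give each edge the sign of its triangle. The four triangles around a square have one index fixed, and consecutive ones differ in exactly one other index; so the signs alternate around each square. Start from a realization $Q_0$ in $\mathbb C$ with nondegenerate triangles and parallelograms, for instance the image of the cuboctahedron under a linear map $\mathbb R^3\to\mathbb C$ that is injective on the directions of every face. Multiply the vector of each edge by $e^{i\sigma\theta}$. The three vectors around a triangle are multiplied by the same factor, so they still add up to $0$. Opposite sides of a parallelogram are multiplied by the same factor, so they still cancel. Every cycle of a plane graph is a sum of face boundaries, so the new vectors are the edge vectors of a realization $Q_\theta$, unique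 once one vertex is kept fixed. For small $\theta$ its faces are nondegenerate, its edge lengths are those of $Q_0$, and each angle of each parallelogram has changed by $\pm2\theta$. With apexes at height $1$ above the centroids of the triangles, Lemma~\ref{lem:cap} yields a flexible polyhedron in $\mathbb E^3$ without flat edges.
\end{example}

This argument adds edge vectors based at different points, which makes no sense in $\mathbb H^2$ or $\mathbb S^2$. There the quadrilaterals have to close up for another reason, and we use symmetry.

\section{Six rhombi in a plane: proof of Theorem~\ref{thm:example}}\label{sec:rhombi}

Since every edge of the cuboctahedron lies on a square, it suffices to place twelve points in a plane so that the six quadrilaterals have constant sides. A quadrilateral whose diagonals are perpendicular and bisect each other has four equal sides in any of the three geometries, and the side is the hypotenuse over the two half-diagonals. The plan is to put the centers of $X_\pm$ and $Z_\pm$ on a line $L$, each with one diagonal along $L$: those of $X_\pm$ at positions $\pm w$ with half-diagonals $u$ (along $L$) and $u'$, those of $Z_\pm$ at positions $\mp u$ with half-diagonals $w$ (along $L$) and $w'$. The four points at positions $\pm w\pm u$ are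 then shared correctly between the $X$'s and the $Z$'s. Prescribing the sides of $X_\pm$ and $Z_\pm$ imposes two conditions on $u,u',w,w'$, and asking that the diagonals of $Y_\pm$ be perpendicular imposes a third. One parameter is left. A fourth condition, that the side of $Y_\pm$ be constant, would use it up; the point of the construction is that this condition holds automatically.

\subsection{Right triangles and rhombi}

Put $(S,T)=(\mathrm{id},\mathrm{id})$, $(\sinh,\tanh)$, $(\sin,\tan)$ in the Euclidean, hyperbolic and spherical case. Write $a\oplus b$ for the hypotenuse of a right triangle with legs $a,b$ (less than $\pi/2$ on the sphere). The three forms of the Pythagorean theorem are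
\[
(a\oplus b)^2=a^2+b^2,\qquad \cosh(a\oplus b)=\cosh a\cosh b,\qquad \cos(a\oplus b)=\cos a\cos b .
\]
They show that $\oplus$ is commutative and associative, and that on the sphere $a\oplus b<\pi/2$. If $\gamma$ is the angle opposite the leg $a$ and $c=a\oplus b$, then in all three geometries
\begin{equation}\label{eq:trig}
\tan\gamma=\frac{T(a)}{S(b)},\qquad S(a)=S(c)\sin\gamma,\qquad T(b)=T(c)\cos\gamma .
\end{equation}

Recall that the Klein model of $\mathbb H^2$ centered at a point $o$, and the gnomonic (central) projection of the open hemisphere of $\mathbb S^2$ centered at $o$, are charts that send lines to straight lines, preserve angles at $o$, and send points at equal distance from $o$ to points at equal Euclidean distance from the center. Consider a quadrilateral whose diagonals meet at right angles in their common midpoint $o$, with half-lengths $a,b>0$ (less than $\pi/2$ on the sphere). In the chart centered at $o$ it is a nondegenerate Euclidean rhombus. So it is strictly convex, and on the sphere it lies in an open hemisphere. Its diagonals cut it into four right triangles with legs $a,b$, so all sides equal $a\oplus b$. We call it a \emph{rhombus with half-diagonals $a,b$}.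

\subsection{Parameters and points}

Fix $p,q,H>0$, all less than $\pi/2$ in the spherical case, and put $h=p\oplus q$. For $\theta\in(0,\pi/2)$ let $u',u$ be the legs of the right triangle with hypotenuse $p$ and an angle $\theta$, with $u'$ opposite $\theta$; let $w',w$ be the legs of the right triangle with hypotenuse $q$ and an angle $\frac\pi2-\theta$, with $w'$ opposite that angle. (Draw the hypotenuse from a point of a line at the given angle and drop the perpendicular to the line.) By \eqref{eq:trig},
\[
T(u)=T(p)\cos\theta,\quad S(u')=S(p)\sin\theta,\quad T(w)=T(q)\sin\theta,\quad S(w')=S(q)\cos\theta ,
\]
so the four lengths are positive, continuous in $\theta$, and less than $\pi/2$ on the sphere. Moreover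
\begin{equation}\label{eq:param}
u\oplus u'=p,\qquad w\oplus w'=q,\qquad \frac{T(u')}{S(u)}=\tan\theta,\qquad \frac{T(w')}{S(w)}=\cot\theta .
\end{equation}
We have $u=w$ only if $\tan\theta=T(p)/T(q)$. Let $J\subset(0,\pi/2)$ be an open interval that avoids this one value, and let $\theta\in J$.

Fix a plane $\Pi$, a line $L\subset\Pi$ and an origin $O\in L$. Denote by $(a,b)$ the point of $\Pi$ reached by going the signed distance $a$ along $L$ from $O$ and then the signed distance $b$ perpendicularly to $L$. Different pairs give different points; on the sphere this holds for $|a|<\pi$, $|b|<\pi/2$. The half-turn of $\Pi$ about $O$ is $(a,b)\mapsto(-a,-b)$, and the reflection in $L$ is $(a,b)\mapsto(a,-b)$. Put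
\[
A_{\varepsilon_1\varepsilon_2}=(\varepsilon_1w,\ \varepsilon_1\varepsilon_2u'),\qquad
B_{\varepsilon_2\varepsilon_3}=(-\varepsilon_3u,\ \varepsilon_2\varepsilon_3w'),\qquad
V_{\varepsilon_1\varepsilon_3}=(\varepsilon_1w-\varepsilon_3u,\ 0),
\]
and let these points realize the vertices $(\varepsilon_1,\varepsilon_2,0)$, $(0,\varepsilon_2,\varepsilon_3)$, $(\varepsilon_1,0,\varepsilon_3)$ of the cuboctahedron; see Figure~\ref{fig:flat}. Let $D_{\varepsilon_1\varepsilon_2\varepsilon_3}$, the apex over $\Delta_{\varepsilon_1\varepsilon_2\varepsilon_3}$, be the point at signed distance $\varepsilon_2H$ from $\Pi$ on the perpendicular to $\Pi$ at $V_{\varepsilon_1\varepsilon_3}$.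

The $20$ points are distinct. The $V$'s lie on $L$ at the four positions $\pm(w+u)$, $\pm(w-u)$, which differ because $u\ne w$ and $u,w>0$, and which have absolute value less than $\pi$ on the sphere. The $A$'s are the four points $(\pm w,\pm u')$ and the $B$'s the four points $(\pm u,\pm w')$; they are off $L$, and no $A$ is a $B$ because $u\neq w$. The $D$'s are off $\Pi$, and the two with the same foot $V_{\varepsilon_1\varepsilon_3}$ lie on opposite sides of $\Pi$; this is the only purpose of the sign $\varepsilon_2$ in their definition.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.4,every node/.style={font=\small}]
\fill[gray!25] (2,0)--(6,3)--(-4,8)--cycle;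
\draw[gray] (-12,0)--(12,0) node[right] {$L$};
\draw[very thick] (6,3)--(2,0)--(6,-3)--(10,0)--cycle (-6,-3)--(-10,0)--(-6,3)--(-2,0)--cycle;
\draw[thick,dashed] (2,0)--(-4,8)--(-10,0)--(-4,-8)--cycle (10,0)--(4,-8)--(-2,0)--(4,8)--cycle;
\draw[thin] (6,3)--(-4,8)--(-6,-3)--(4,-8)--cycle (6,-3)--(-4,-8)--(-6,3)--(4,8)--cycle;
\fill (6,3) circle (5pt) node[above right] {$A_{++}$}
 (6,-3) circle (5pt) node[below right] {$A_{+-}$}
 (-6,-3) circle (5pt) node[below right] {$A_{-+}$}
 (-6,3) circle (5pt) node[above right] {$A_{--}$}
 (-4,8) circle (5pt) node[above] {$B_{++}$}
 (4,-8) circle (5pt) node[below] {$B_{+-}$}
 (-4,-8) circle (5pt) node[below] {$B_{-+}$}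
 (4,8) circle (5pt) node[above] {$B_{--}$}
 (2,0) circle (5pt) node[below=3pt,xshift=3pt] {$V_{++}$}
 (10,0) circle (5pt) node[above right] {$V_{+-}$}
 (-10,0) circle (5pt) node[above left] {$V_{-+}$}
 (-2,0) circle (5pt) node[below=3pt,xshift=-1pt] {$V_{--}$};
\end{tikzpicture}
\caption{The flattened cuboctahedron in the Euclidean plane for $p=5$, $q=10$, $\cos\theta=4/5$, so that $(u,u',w,w')=(4,3,6,8)$. Its six squares are the rhombi $X_\pm$ (thick, side $p$), $Z_\pm$ (dashed, side $q$) and $Y_\pm$ (thin, side $\sqrt{p^2+q^2}$). Its eight triangles are congruent right triangles with one side of each kind; one is shaded. As $\theta$ varies, all $24$ lengths stay fixed.}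
\label{fig:flat}
\end{figure}

\subsection{The faces}

\emph{The quadrilaterals $X_{\varepsilon_1}$.} The cyclic order is $A_{\varepsilon_1+},V_{\varepsilon_1+},A_{\varepsilon_1-},V_{\varepsilon_1-}$. The two $V$'s are $(\varepsilon_1w\mp u,0)$ and the two $A$'s are $(\varepsilon_1w,u')$ and $(\varepsilon_1w,-u')$. This is a rhombus with center $(\varepsilon_1w,0)$, half-diagonals $u,u'$ and side $u\oplus u'=p$.

\emph{The quadrilaterals $Z_{\varepsilon_3}$.} The cyclic order is $V_{+\varepsilon_3},B_{+\varepsilon_3},V_{-\varepsilon_3},B_{-\varepsilon_3}$, where the first index is the sign $+$ or $-$ and the second is $\varepsilon_3$. The two $V$'s are $(-\varepsilon_3u\pm w,0)$ and the two $B$'s are $(-\varepsilon_3u,w')$ and $(-\varepsilon_3u,-w')$. This is a rhombus with center $(-\varepsilon_3u,0)$, half-diagonals $w,w'$ and side $w\oplus w'=q$.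

\emph{The quadrilaterals $Y_{\varepsilon_2}$.} For $Y_+$ the cyclic order is $A_{++},B_{++},A_{-+},B_{+-}$, and these points are
\[
(w,u'),\qquad(-u,w'),\qquad(-w,-u'),\qquad(u,-w').
\]
The half-turn about $O$ exchanges opposite corners, so both diagonals have midpoint $O$. The right triangles $O,(w,0),(w,u')$ and $O,(-u,0),(-u,w')$ give the half-lengths $r=w\oplus u'$ and $s=u\oplus w'$, less than $\pi/2$ on the sphere. Let $\psi$ and $\psi'$ be the angles of these triangles at $O$. The ray from $O$ to $A_{++}$ makes the angle $\psi$ with the positive ray of $L$, the ray to $B_{++}$ makes the angle $\psi'$ with the negative ray, and both lie on the same side of $L$; so the angle between them is $\pi-\psi-\psi'$. By \eqref{eq:trig} and \eqref{eq:param},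
\[
\tan\psi\,\tan\psi'=\frac{T(u')}{S(w)}\cdot\frac{T(w')}{S(u)}=\frac{T(u')}{S(u)}\cdot\frac{T(w')}{S(w)}=\tan\theta\cot\theta=1 .
\]
As $\psi,\psi'\in(0,\pi/2)$, this means $\psi+\psi'=\pi/2$, and the diagonals are perpendicular; this is why the angles $\theta$ and $\frac\pi2-\theta$ were chosen complementary. So $Y_+$ is a rhombus, and its side is
\[
r\oplus s=(w\oplus u')\oplus(u\oplus w')=(u\oplus u')\oplus(w\oplus w')=p\oplus q=h ,
\]
independent of $\theta$. The reflection in $L$ carries $A_{\varepsilon_1+}$ to $A_{\varepsilon_1-}$ and $B_{+\varepsilon_3}$ to $B_{-\varepsilon_3}$, so $Y_-$ is the mirror image of $Y_+$.

\emph{The triangles.} Write $V,A,B,D$ for the points belonging to $\Delta_{\varepsilon_1\varepsilon_2\varepsilon_3}$. The segments $VA$, $VB$, $AB$ are sides of $X_{\varepsilon_1}$, $Z_{\varepsilon_3}$, $Y_{\varepsilon_2}$, so their lengths are $p$, $q$, $h$. If $\gamma$ is the angle at $V$, the law of cosines reads $h^2=p^2+q^2-2pq\cos\gamma$, or $\cosh h=\cosh p\cosh q-\sinh p\sinh q\cos\gamma$, or $\cos h=\cos p\cos q+\sin p\sin q\cos\gamma$. Since $h=p\oplus q$, we get $\cos\gamma=0$. So the triangle has a right angle at $V$ and is nondegenerate. As $VD\perp\Pi$, the distances from $D$ to $V,A,B$ are $H$, $H\oplus p$, $H\oplus q$. On the sphere,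 $A,B,D$ lie in the open hemisphere centered at $V$.

\subsection{End of the proof}

The hypotheses of Lemma~\ref{lem:cap} hold. So the capped realization $P(\theta)$, $\theta\in J$, is a continuous family with strictly convex faces, constant edge lengths and dihedral angles, no flat edges and exactly $12$ partially-flat vertices.

The diagonal of $X_+$ along $L$ bisects the angle at $V_{++}$, and each half is the angle $\theta$ of the right triangle with legs $u,u'$. So $P(\theta)$ has the face angle $2\theta$. Fix $\theta_0\in J$ and put $P_t=P(\theta_0+t)$. For small $t>0$ the number $2(\theta_0+t)$ is not among the finitely many face angles of $P_0$, so $P_t$ is not congruent to $P_0$, even after relabeling. Hence $P(\theta_0)$ is flexible, and Theorem~\ref{thm:example} is proved. \qed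

\begin{remark}\label{rem:euclid}
In the Euclidean case $u+iu'=pe^{i\theta}$ and $w'+iw=qe^{i\theta}$. Identifying $(a,b)$ with $a+ib$ and writing $\sigma=\varepsilon_1\varepsilon_2\varepsilon_3$, one has in $\Delta_{\varepsilon_1\varepsilon_2\varepsilon_3}$
\[
A-V=\varepsilon_3u+i\varepsilon_1\varepsilon_2u'=\varepsilon_3\,p\,e^{i\sigma\theta},\qquad
B-V=-\varepsilon_1w+i\varepsilon_2\varepsilon_3w'=i\varepsilon_2\varepsilon_3\,q\,e^{i\sigma\theta}.
\]
So the triangles counter-rotate as in Example~\ref{ex:counter}. In every geometry $P(\theta)$ intersects itself, since $Y_+$ and $Y_-$ both contain $O$ in their interior.
\end{remark}

\section{Closing equations at faces and vertices}\label{sec:closing}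

We turn to Theorem~\ref{thm:converse}. Let $P$ have convex faces, let $P_t$ be a flex, and let $d_{v,f}(t)$ be the face angle at the corner $(v,f)$ in $P_t$ minus that in $P$. These numbers tend to $0$ with $t$. For a fixed $t$ call a corner \emph{active} if $d_{v,f}(t)\neq0$; by Lemma~\ref{lem:rebuild} active corners exist whenever $P_t\not\cong P$. The family is only continuous, so we cannot differentiate in $t$. Instead we write exact equations for the $d_{v,f}$, in which the data of $P_t$ are compared with the fixed geometry of $P$. Each equation says that a product of small rotations about fixed centers is the identity, and such a relation needs enough factors.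

Let $M$ be $\mathbb E^2$, $\mathbb H^2$ or $\mathbb S^2$, oriented, and let $R_x(d)$ be the counterclockwise rotation about $x\in M$ by the angle $d$. We use the following standard facts. If $d\notin2\pi\mathbb Z$, then $R_x(d)$ fixes only $x$ (and $-x$ on the sphere). If $g$ is an orientation-preserving isometry, $gR_x(d)g^{-1}=R_{gx}(d)$. If $s_l$ is the reflection in the line $l$ and $\mu$ is a line through $x$, then $R_x(d)=s_ls_\mu$ with $l=R_x(d/2)\mu$ and $R_x(d)=s_\mu s_{l'}$ with $l'=R_x(-d/2)\mu$. An orientation-preserving isometry that fixes a unit tangent vector is the identity. On $\mathbb S^2\subset\mathbb R^3$, $R_x(d)\in SO(3)$ is the rotation about the axis $x$, and $R_{-x}(d)=R_x(-d)$.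

\subsection{At most three small rotations}

\begin{lemma}\label{lem:rot}
Let $k\in\{1,2,3\}$ and let $x_1,\dots,x_k\in M$ be pairwise distinct and, on the sphere, pairwise non-antipodal. There is $\epsilon>0$ such that $R_{x_1}(d_1)\cdots R_{x_k}(d_k)\ne I$ whenever $0<|d_i|<\epsilon$ for all $i$.
\end{lemma}

\begin{proof}
Take $\epsilon\le\pi$. For $k=1$ the rotation is not the identity. For $k=2$ the rotations $R_{x_1}(d_1)$ and $R_{x_2}(-d_2)$ have different fixed points, so they differ.

Let $k=3$ and suppose that the product is $I$. Let $\mu$ be the line through $x_1,x_2$, and write $R_{x_1}(d_1)=s_{l_1}s_\mu$, $R_{x_2}(d_2)=s_\mu s_{l_2}$ as above. The line $l_1$ passes through $x_1$ and makes the angle $|d_1|/2\in(0,\pi/2)$ with $\mu$; it meets $\mu$ only in $x_1$ (and $-x_1$), so $x_2\notin l_1$, while $x_2\in l_2$. Hence $l_1\neq l_2$. Now $s_{l_1}s_{l_2}=R_{x_3}(-d_3)$ fixes $x_3$, so $s_{l_2}x_3=s_{l_1}x_3=:y$. If $y\ne x_3$, both $l_1$ and $l_2$ are the line of points equidistant from $x_3$ and $y$, which contradicts $l_1\ne l_2$. So $y=x_3$, which gives $x_3\in l_1$, and $l_1$ is the unique line through $x_1$ and $x_3$. If $x_3\in\mu$, this line is $\mu$, a contradiction. If $x_3\notin\mu$, this line makes a fixed angle $\gamma\in(0,\pi/2]$ with $\mu$, so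 $|d_1|=2\gamma$, which is excluded by taking $\epsilon\le2\gamma$.
\end{proof}

Collinear centers cause no difficulty, which is why face angles equal to $\pi$ and collinear vertices are harmless below. Smallness is needed: if $a,b,c$ are the lines of the sides of a triangle, then $(s_bs_c)(s_cs_a)(s_as_b)=I$ is a product of three nontrivial rotations about its vertices.

The closing equations of $P_t$ are products in which small rotations are inserted into a product that equals $I$ for $P$. The inserted factors can be collected on the left: for elements $a_i,r_i,b_i$ of a group and $g_i=a_1b_1\cdots a_{i-1}b_{i-1}a_i$,
\begin{equation}\label{eq:collect}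
\prod_{i=1}^k a_ir_ib_i=\Big(\prod_{i=1}^k g_ir_ig_i^{-1}\Big)\prod_{i=1}^k a_ib_i ,
\end{equation}
all products in increasing order. This follows by induction on $k$, because $\big(\prod_{i<k}a_ib_i\big)a_kr_kb_k=g_kr_kb_k=(g_kr_kg_k^{-1})\,g_kb_k$ and $g_kb_k=\prod_{i\le k}a_ib_i$.

Fix $\epsilon\le\pi$ that serves in Lemma~\ref{lem:rot} for every ordered choice of at most three vertices of a face of $P$, and for every ordered choice of at most three normals of faces at a vertex of $P$ that are pairwise different up to sign. There are finitely many choices, so $\epsilon$ depends only on $P$. From now on $t$ is so small that all $|d_{v,f}(t)|<\epsilon$.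

\subsection{Faces}

\begin{lemma}\label{lem:face}
A face with an active corner has at least four active corners.
\end{lemma}

\begin{proof}
Let $f$ have vertices $v_1,\dots,v_k=v_0$ in counterclockwise order in its plane $M$, angles $\alpha_i$ at $v_i$, and sides $v_{i-1}v_i$ of length $\ell_i$. Let $o=v_0$, let $e$ be the unit vector at $o$ toward $v_1$, let $\tau(\ell)$ be the translation by $\ell$ along the line through $o$ in direction $e$, and put
\[
g_i=\tau(\ell_1)R_o(\pi-\alpha_1)\cdots\tau(\ell_{i-1})R_o(\pi-\alpha_{i-1})\,\tau(\ell_i).
\]
We claim that $g_i$ carries $e$ to the direction in which the boundary arrives at $v_i$, and $g_iR_o(\pi-\alpha_i)$ carries $e$ to the direction in which it leaves $v_i$. The second statement follows from the first, since the boundary turns left by $\pi-\alpha_i$. If an isometry $g$ carries $e$ to the direction leaving $v_{i-1}$, it carries the ray from $o$ to the ray along the side $v_{i-1}v_i$, so $g\tau(\ell_i)$ carries $e$ to the direction arriving at $v_i$. This proves the claim by induction. For $i=k$ the leaving direction is $e$ itself, so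
\[
\prod_{i=1}^k\tau(\ell_i)R_o(\pi-\alpha_i)=I .
\]
Place the corresponding face of $P_t$ in $M$, counterclockwise, with the same $o$ and $e$. It has the same $\ell_i$ and angles $\alpha_i+d_i$, so $\prod_i\tau(\ell_i)R_o(-d_i)R_o(\pi-\alpha_i)=I$. Apply \eqref{eq:collect} with $r_i=R_o(-d_i)$. Since $g_io=v_i$,
\[
\prod_{i=1}^kR_{v_i}(-d_i)=I ,
\]
where the $v_i$ are the vertices in $P$. They are distinct and, on the sphere, non-antipodal. Delete the factors with $d_i=0$; by Lemma~\ref{lem:rot} the number of remaining factors is not $1$, $2$ or $3$.
\end{proof}

A rhombus shows that four active corners are possible. The hemisphere condition cannot be dropped from this lemma: the two angles of a spherical bigon vary together while its sides keep the length $\pi$, in agreement with $R_x(-d)R_{-x}(-d)=I$.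

\subsection{Vertices}

At a vertex the centers of rotation are the normals of the faces. Unlike the vertices of a face, they may coincide up to sign, and this happens exactly when the vertex is partially-flat: two planes through $v$ coincide if and only if their normals at $v$ agree up to sign.

\begin{lemma}\label{lem:vertex}
A vertex with an active corner has at least two active corners. If it has exactly two or three, the faces of these corners are pairwise coplanar in $P$.
\end{lemma}

\begin{proof}
Number the edges at $v$, with unit directions $e_1,\dots,e_k,e_{k+1}=e_1$, and the faces $f_1,\dots,f_k$ so that the boundary of $f_i$ leaves $v$ along the $i$th edge and arrives at $v$ along the $(i+1)$st; this is consistent because the two faces at an edge run along it in opposite directions. Let $\alpha_i$ be the angle of $f_i$ at $v$, $n_i$ its normal at $v$, and $\delta_{i}$ the dihedral angle at the $i$th edge. The rotation about $n_i$ by $\alpha_i$ carries $e_i$ to $e_{i+1}$. Let $F_i\in SO(3)$ be the matrix with columns $e_i$, $n_i\times e_i$, $n_i$, in coordinates on the tangent space chosen so that $F_1=I$, and let $j_1,j_2,j_3$ be the standard basis. Then $F_iR_{j_3}(\alpha_i)$ has columns $e_{i+1}$, $n_i\times e_{i+1}$, $n_i$. Along the $(i+1)$st edge the inward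 vectors of $f_i$ and $f_{i+1}$ are $-n_i\times e_{i+1}$ and $n_{i+1}\times e_{i+1}$, so \eqref{eq:dihedral} gives
\[
n_{i+1}\times e_{i+1}=\cos(\delta_{i+1}-\pi)\;n_i\times e_{i+1}+\sin(\delta_{i+1}-\pi)\;n_i .
\]
Two matrices in $SO(3)$ with the same first two columns are equal, hence $F_{i+1}=F_ib_i$ with $b_i=R_{j_3}(\alpha_i)R_{j_1}(\delta_{i+1}-\pi)$, and $F_{k+1}=F_1$ gives $\prod_ib_i=I$. In $P_t$ the $\delta$'s are the same and the angles are $\alpha_i+d_i$, so $\prod_iR_{j_3}(d_i)\,b_i=I$. Apply \eqref{eq:collect} with $a_i=I$, so that $g_i=b_1\cdots b_{i-1}=F_i$ and $g_ij_3=n_i$:
\begin{equation}\label{eq:vertex}
\prod_{i=1}^kR_{n_i}(d_i)=I ,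
\end{equation}
where the $n_i$ are the normals in $P$. Delete the factors with $d_i=0$. By Lemma~\ref{lem:rot} on $\mathbb S^2$, one factor cannot remain, and if two remain, their normals agree up to sign. If three remain, some two normals are $\pm n$. The relation \eqref{eq:vertex} is unchanged by cyclic permutation of the factors, and among three factors any two are cyclically adjacent; so the two combine to a rotation $R_n(d)$, and $R_n(d)=R_{n'}(-d')$ for the third factor $R_{n'}(d')\neq I$. The right side fixes only $\pm n'$ and the left side fixes $n$, so $n'=\pm n$.
\end{proof}

\begin{remark}\label{rem:signs}
With two active corners, \eqref{eq:vertex} reads $R_n(d)R_{\pm n}(d')=R_n(d\pm d')=I$. So the two angles change by opposite amounts if the normals are equal, and by equal amounts if the normals are opposite. Both cases occur in the Euclidean $P(\theta)$. The rhombi $X_\pm$ have angles $2\theta$ at the $V$'s and $\pi-2\theta$ at the $A$'s; the $Z_\pm$ have $\pi-2\theta$ at the $V$'s and $2\theta$ at the $B$'s; the $Y_\pm$, with half-diagonals $r=h\sin\theta$ and $s=h\cos\theta$, have $\pi-2\theta$ at the $A$'s and $2\theta$ at the $B$'s. The changes are opposite at each $V$ and equal at each $A$ and $B$.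
\end{remark}

\section{The active graph: proof of Theorem~\ref{thm:converse}}\label{sec:count}

Assume now that $P$ has no flat edges, and fix a small $t$ with $P_t\not\cong P$. Lemmas~\ref{lem:face} and~\ref{lem:vertex} are local lower bounds for the number of active corners, and Euler's formula is the tool that turns local bounds on a sphere into a global statement. To apply it we record the active corners as the edges of a plane graph.

On the sphere that carries the combinatorial polyhedron, place a point inside each face $f$ and join it, by disjoint arcs inside $f$, to the vertices $v$ for which $(v,f)$ is active. This \emph{active graph} is a simple bipartite plane graph, with \emph{face-nodes} and \emph{vertex-nodes}, and it has at least one edge. Let $G$ be a connected component with an edge. Its face-nodes have degree at least $4$ and its vertex-nodes degree at least $2$. Call a vertex-node \emph{small} if its degree is $2$ or $3$, and let $N_2,N_3$ be the numbers of vertex-nodes of these degrees. By Lemma~\ref{lem:vertex} the neighbors of a small node are pairwise coplanar faces, so small nodes are partially-flat vertices.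

\subsection{Euler's formula}

Let $N,E,\Phi$ be the numbers of nodes, edges and regions of $G$. Since $G$ is connected, $N-E+\Phi=2$, and each region is bounded by one closed walk, its \emph{facial walk}. Two edges that are consecutive in the cyclic order at a node are consecutive in a facial walk; a node of degree $j$ is visited $j$ times by all facial walks together; and the lengths $\ell$ of the walks add up to $2E$. Therefore
\begin{equation}\label{eq:euler}
\sum_{\text{nodes}}(4-\deg)=4N-2E=8+2E-4\Phi=8+\sum_{\text{regions}}(\ell-4).
\end{equation}
Facial walks alternate between the two kinds of nodes, so $\ell$ is even. All degrees are at least $2$, so consecutive edges of a facial walk differ. As $G$ is simple, this excludes $\ell=2$, and in a walk $f\,v\,g\,v'$ of length $4$ it forces $f\ne g$ and $v\ne v'$.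

Only small nodes contribute positively to the left side of \eqref{eq:euler}:
\begin{equation}\label{eq:left}
\sum_{\text{nodes}}(4-\deg)\le 2N_2+N_3 .
\end{equation}
Since the right side is at least $8$, small nodes exist; this already proves local rigidity when no vertex is partially-flat. To get from $2N_2+N_3\ge8$ to the bound $12$, we show that small nodes also force the right side up.

\subsection{Small nodes lie on long regions}

The absence of flat edges enters through one observation.
\begin{itemize}
\item[(G)] Two distinct coplanar faces of $P$ share at most one vertex.
\end{itemize}
Indeed, by (F) two faces that share two vertices share an edge, and if they are coplanar this edge is flat.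

Suppose that a facial walk $f\,v\,g\,v'$ of length $4$ visits a small node $v$. Then $f\neq g$ are coplanar and share $v\ne v'$, which contradicts (G). So regions of length $4$ visit no small node.

Consider a region of length $\ell=2\rho$. Its walk makes $\rho$ visits to vertex-nodes; let $\kappa\le\rho$ of them be visits to small nodes. If $\rho=2$, then $\kappa=0$ and $\ell-4=0$. If $\rho\ge3$, then $\ell-4=2\rho-4\ge\frac23\rho\ge\frac23\kappa$, with equality throughout only if $\rho=\kappa=3$. Summing over all regions,
\begin{equation}\label{eq:right}
\sum_{\text{regions}}(\ell-4)\ge\tfrac23(2N_2+3N_3).
\end{equation}
Thus a node of degree $2$ adds $2$ to the left side of \eqref{eq:euler} and at least $\frac43$ to the right side, a net gain of at most $\frac23$, while a node of degree $3$ adds $1$ and at least $2$. Combining \eqref{eq:euler}, \eqref{eq:left} and \eqref{eq:right} gives $2N_2+N_3\ge8+\frac43N_2+2N_3$, that is,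
\begin{equation}\label{eq:twelve}
N_2\ge12+\tfrac32N_3\ge12 .
\end{equation}
A vertex-node of degree $2$ is a vertex with exactly two changing angles, on two faces that are coplanar in $P$. This proves the first two statements of (a).

For the third, let $G'$ be the graph on the face-nodes of $G$ with one edge for each vertex-node of degree $2$, joining its two neighbors. These neighbors are distinct and coplanar, so by (G) different vertex-nodes give different pairs. Hence $G'$ is a simple graph with at least $12$ edges. A simple graph on five nodes has at most $10$ edges, so $G$ has at least six face-nodes, and each is a face that changes shape. This proves (a).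

The flat cube of Example~\ref{ex:cube} shows what fails with flat edges. There four faces change shape and all eight vertices are nodes of degree $2$. The active graph has four regions of length $4$, one around each edge parallel to $a$, and two of length $8$, and \eqref{eq:euler} reads $16=8+8$.

\subsection{Sharpness}

The polyhedra of Theorem~\ref{thm:example} have exactly $12$ partially-flat vertices. Their $24$ triangular faces have fixed sides and keep their shape, so at most six faces change, and by (a) exactly six do. This proves (b). Here the active graph has $6$ nodes of degree $4$, $12$ nodes of degree $2$ and $8$ hexagonal regions, one around each cap, and \eqref{eq:euler} reads $24=8+16$.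

\subsection{The case of twelve partially-flat vertices}

Suppose that $P$ has exactly $12$ partially-flat vertices. By \eqref{eq:twelve} every component of the active graph with an edge contains at least $12$ of them as nodes of degree $2$, and different components are disjoint. So there is only one such component $G$, it has $N_2=12$, and \eqref{eq:twelve} gives $N_3=0$. The chain
\[
24=2N_2+N_3\ \ge\ \sum_{\text{nodes}}(4-\deg)=8+\sum_{\text{regions}}(\ell-4)\ \ge\ 8+16
\]
consists of equalities. Equality in \eqref{eq:left} says that all face-nodes and all vertex-nodes that are not small have degree $4$. Equality in \eqref{eq:right} says that every region either has length $4$ and visits no small node, or has length $6$ and visits only small vertex-nodes.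

Two edges that are consecutive at a face-node are consecutive in a facial walk, so their other ends are both small or both not small. Going around the face-node, all its neighbors are of the same kind. If $G$ had a vertex-node that is not small, a path from it to a small node would pass through a face-node with neighbors of both kinds. Hence all vertex-nodes of $G$ have degree $2$, there are $12$ of them, $E=24$, and the number of face-nodes is $24/4=6$. So exactly six faces change shape, each at exactly four corners. The graph $G'$ is now the graph described in (c). It is simple and $4$-regular on six nodes, so its complement is $1$-regular, a perfect matching; the complement of a perfect matching on six nodes is the octahedron graph. Finally, faces joined in $G'$ are coplanar and $G'$ is connected, so all six faces lie in one plane. This proves (c) and completes the proof of Theorem~\ref{thm:converse}. \qed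

\begin{thebibliography}{1}

\bibitem{CK}
Yunhi Cho and Seonhwa Kim,
\emph{Rigidity of nonconvex polyhedra with respect to edge lengths and dihedral angles},
arXiv:2307.14769 (2023).

\end{thebibliography}
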